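\title{The Tsirelson property is equivalent to QWEP}

\begin{abstract}
A unital $\mathrm{C}^*$-algebra $C$ has the Tsirelson property if every correlation produced by measurements in $C$ and measurements in an arbitrary algebra commuting with $C$ is a limit of finite-dimensional quantum correlations. Every $\mathrm{C}^*$-algebra with the QWEP property has the Tsirelson property. We prove the converse; two-outcome measurements and a single partner algebra suffice. The proof rewrites correlations as families of positive functionals on $C$, reduces to von Neumann algebras with a faithful normal trace $\tau$, and there recovers a Jordan embedding into a QWEP algebra from the numbers $\tau(pq)$, where $p$ and $q$ run through the projections. It follows that QWEP passes along approximate factorizations by unital positive maps, and that it depends only on the Jordan structure.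
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Correlations and the Tsirelson property}

All $\mathrm{C}^*$-algebras in this paper are unital, $[n]=\{1,\dots,n\}$, and inner products are linear in the first variable. A \emph{POVM of length $n$} in a $\mathrm{C}^*$-algebra $C$ is a tuple $A_1,\dots,A_n$ of positive elements of $C$ with $\sum_aA_a=1$. It models a measurement with $n$ outcomes: in a state $\phi$ of $C$, the outcome $a$ has probability $\phi(A_a)$.

Suppose that two parties each have $k$ measurements with $n$ outcomes. A \emph{correlation} is the array of probabilities $p(a,b|x,y)$ that the parties see the outcomes $a$ and $b$ when they perform the measurements $x$ and $y$. For $k,n\ge2$, let $C_q(k,n)$ be the set of arrays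
\[
p(a,b|x,y)=\langle (A^x_a\otimes B^y_b)\xi,\xi\rangle\qquad(x,y\in[k],\ a,b\in[n]),
\]
where $H$ and $K$ are finite-dimensional Hilbert spaces, $\xi\in H\otimes K$ is a unit vector, and $A^x=(A^x_a)_a$ and $B^y=(B^y_b)_b$ are POVMs in $B(H)$ and $B(K)$. Its closure $C_{qa}(k,n)$ is the set of \emph{quantum asymptotic correlations}.

In a more liberal model the two parties act on one Hilbert space of arbitrary dimension and are only required to commute. If their measurements come from $\mathrm{C}^*$-algebras $C$ and $D$, this model is described by the maximal tensor product: the states of $C\otimes_{\max}D$ are exactly the functionals $c\otimes d\mapsto\langle\pi_C(c)\pi_D(d)\xi,\xi\rangle$, where $\pi_C$ and $\pi_D$ are representations with commuting ranges and $\xi$ is a unit vector.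

\begin{definition}\label{def:TP}
A $\mathrm{C}^*$-algebra $C$ has the \emph{Tsirelson property} (TP) if for every $\mathrm{C}^*$-algebra $D$, all $k,n\ge2$, all POVMs $A^x$ ($x\in[k]$) of length $n$ in $C$, all POVMs $B^y$ ($y\in[k]$) of length $n$ in $D$, and every state $\phi$ on $C\otimes_{\max}D$, the correlation $p(a,b|x,y)=\phi(A^x_a\otimes B^y_b)$ belongs to $C_{qa}(k,n)$.
\end{definition}

Thus $C$ has the TP when measurements taken from $C$ produce nothing that finite-dimensional systems cannot approximate, whoever the second party is. Matrix algebras have the TP (Example~\ref{ex:Md}).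

\subsection{QWEP and the question}

We write \emph{ucp} for unital completely positive. A $\mathrm{C}^*$-algebra $C$ has Lance's \emph{weak expectation property} (WEP) if for some (equivalently, every) faithful representation $C\subseteq B(H)$ there is a ucp map $B(H)\to C^{**}$ that restricts to the canonical inclusion on $C$. It has Kirchberg's \emph{QWEP} property if it is a quotient of a $\mathrm{C}^*$-algebra with the WEP.

It is known that every $\mathrm{C}^*$-algebra with the QWEP property has the TP; we use this implication as a known result. The question, posed in the paper \cite{GH} of Goldbring and Hart, is whether it can be reversed: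
\begin{quote}
\emph{Is there a $\mathrm{C}^*$-algebra with the TP but without the QWEP property?}
\end{quote}
The definitions suggest room for an example. QWEP is defined through completely positive maps, so it involves the positive cones of all the matrix algebras $M_m(C)$. The TP involves only the numbers $\phi(A\otimes B)$, which are linear in a single positive element $A$ of $C$: no products of elements of $C$ and no matrices over $C$ appear. Nevertheless there is no example.

\begin{theorem}\label{thm:A}
A $\mathrm{C}^*$-algebra has the TP if and only if it has the QWEP property.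
\end{theorem}

The argument does not use $\mathrm{MIP}^*=\mathrm{RE}$.

\subsection{Sharper forms}

The partner $D$ in Definition~\ref{def:TP} is seen from $C$ only through the functionals $\phi^y_b(c)=\phi(c\otimes B^y_b)$. They are positive, their sum over $b$ is the state $\phi(\,\cdot\otimes1)$ for every $y$, and the correlation is $\phi^y_b(A^x_a)$.

\begin{definition}\label{def:ass}
An \emph{assemblage of type $(k,n)$} on a $\mathrm{C}^*$-algebra $C$ is a family $(\phi^y_b)_{y\in[k],\,b\in[n]}$ of positive functionals on $C$ such that $\sum_b\phi^y_b=\phi$ is a state that does not depend on $y$. An assemblage on a von Neumann algebra is \emph{normal} if all $\phi^y_b$ are normal.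
\end{definition}

An \emph{effect} is an element $A$ with $0\le A\le1$, and a two-outcome POVM is a pair $(A,1-A)$ with $A$ an effect. For $k\in\mathbb N\cup\{\infty\}$ let $\mathfrak F_k=C^*(\mathbb Z_2^{*k})$ be the universal unital $\mathrm{C}^*$-algebra generated by $k$ projections $e^1,e^2,\dots$ (countably many if $k=\infty$); that is, any choice of $k$ projections in a $\mathrm{C}^*$-algebra $D$ is the image of the $e^x$ under a unique unital $*$-homomorphism $\mathfrak F_k\to D$. We put $e^x_1=e^x$ and $e^x_2=1-e^x$. Theorem~\ref{thm:A} is the equivalence of (1) and (2) in the following theorem.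

\begin{theorem}\label{thm:B}
For a $\mathrm{C}^*$-algebra $C$ the following are equivalent.
\begin{enumerate}
\item[(1)] $C$ is QWEP.
\item[(2)] $C$ has the TP.
\item[(3)] The condition in Definition~\ref{def:TP} holds for $n=2$, all $k\ge2$, and the single algebra $D=\mathfrak F_\infty$.
\item[(4)] For all $k\ge2$, all two-outcome POVMs $A^x$ ($x\in[k]$) in $C$ and all assemblages $(\phi^y_b)$ of type $(k,2)$ on $C$, the correlation $p(a,b|x,y)=\phi^y_b(A^x_a)$ lies in $C_{qa}(k,2)$.
\end{enumerate}
\end{theorem}

In the presence of a trace, one family of assemblages is enough.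

\begin{theorem}\label{thm:C}
Let $M$ be a von Neumann algebra with a faithful normal tracial state $\tau$. Then $M$ is QWEP if and only if for every $k\ge2$ and all projections $P^1,\dots,P^k\in M$, with $P^x_1=P^x$ and $P^x_2=1-P^x$, the correlation $p(a,b|x,y)=\tau(P^x_aP^y_b)$ lies in $C_{qa}(k,2)$.
\end{theorem}

Condition (4) of Theorem~\ref{thm:B} mentions only the unit and the positive cone of $C$. So the observation that seemed to separate the TP from QWEP becomes a statement about QWEP.

\begin{corollary}\label{cor:D}
Let $B$ be a $\mathrm{C}^*$-algebra, let $(C_i)$ be a net of QWEP $\mathrm{C}^*$-algebras, and let $S_i\colon B\to C_i$ and $T_i\colon C_i\to B^{**}$ be unital positive maps with $T_iS_i(b)\to b$ weak* in $B^{**}$ for all $b\in B$. Then $B$ is QWEP. In particular, if two $\mathrm{C}^*$-algebras are related by a unital order isomorphism or by a Jordan $*$-isomorphism and one of them is QWEP, then so is the other.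
\end{corollary}

Here a \emph{Jordan $*$-homomorphism} is a linear map $\theta$ with $\theta(x^*)=\theta(x)^*$ and $\theta(xy+yx)=\theta(x)\theta(y)+\theta(y)\theta(x)$, and a \emph{unital order isomorphism} is a unital linear bijection that is positive and has a positive inverse.

At the smallest parameters the condition is empty: every $\mathrm{C}^*$-algebra satisfies the condition in Definition~\ref{def:TP} for $k=n=2$ (Proposition~\ref{prop:22}). Hence condition (3) restricted to $k=2$ could characterize QWEP only if every $\mathrm{C}^*$-algebra were QWEP.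

\subsection{Outline of the proof}

The work is in the implication (4)$\Rightarrow$(1). In Section~\ref{sec:transfer} we eliminate $D$, pass to the von Neumann algebra $C^{**}$, and show that a normal version of (4) is inherited along approximate factorizations by positive maps, in particular by corners, by ranges of normal conditional expectations, and by amenable crossed products. Section~\ref{sec:tracial} treats a von Neumann algebra $M$ with a faithful normal trace $\tau$. The correlations $\tau(P^x_aP^y_b)$ vanish when $x=y$ and $a\ne b$; this forces their finite-dimensional approximations to come from traces on matrix algebras. One obtains projections $E_p$ in a QWEP algebra, one for each projection $p\in M$, with $\tau(E_pE_q)=\tau(pq)$, and the map $p\mapsto E_p$ extends to a Jordan embedding of $M$. Section~\ref{sec:general} reduces general von Neumann algebras to this case by the Haagerup--Junge--Xu theorem. Section~\ref{sec:model} carries out the elimination of $D$ and the construction of the Jordan embedding by hand for matrix algebras, and Section~\ref{sec:background} collects the tools.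

\section{Two computations with matrices}\label{sec:model}

Let $\operatorname{Tr}$ be the usual trace on $M_d$, let $\operatorname{tr}=d^{-1}\operatorname{Tr}$, and let $\Omega=\sum_i\delta_i\otimes\delta_i\in\mathbb C^d\otimes\mathbb C^d$ for the standard basis $(\delta_i)$. For $X,Y\in M_d$,
\begin{equation}\label{eq:Omega}
\langle(X\otimes Y^T)\Omega,\Omega\rangle=\sum_{i,j}X_{ji}Y_{ij}=\operatorname{Tr}(XY),\qquad (X\otimes1)\Omega=\sum_{i,j}X_{ji}\,\delta_j\otimes\delta_i=(1\otimes X^T)\Omega .
\end{equation}

\begin{example}[from an assemblage to a second party]\label{ex:Md}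
Let $A^x$ be POVMs of length $n$ in $M_d$ and let $(\phi^y_b)$ be an assemblage of type $(k,n)$ on $M_d$. Write $\phi^y_b=\operatorname{Tr}(\rho^y_b\,\cdot\,)$ with $\rho^y_b\ge0$; then $\sum_b\rho^y_b=\rho$ does not depend on $y$ and $\operatorname{Tr}\rho=1$. Suppose first that $\rho$ is invertible. The matrices $B^y_b=\rho^{-1/2}\rho^y_b\rho^{-1/2}$ form POVMs, and so do their transposes. The vector $\xi=(\rho^{1/2}\otimes1)\Omega$ has $\|\xi\|^2=\operatorname{Tr}\rho=1$, and by \eqref{eq:Omega}
\[
\langle(A^x_a\otimes (B^y_b)^T)\xi,\xi\rangle=\operatorname{Tr}(\rho^{1/2}A^x_a\rho^{1/2}B^y_b)=\operatorname{Tr}(\rho^y_bA^x_a)=\phi^y_b(A^x_a).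
\]
So the correlation lies in $C_q(k,n)$. For general $\rho$, replace $\rho^y_b$ by $(1-\varepsilon)\rho^y_b+\varepsilon(nd)^{-1}1$ and let $\varepsilon\to0$: the correlation lies in $C_{qa}(k,n)$. Since every correlation in Definition~\ref{def:TP} comes from an assemblage, $M_d$ has the TP.

For projections $P^y_b$ and $\phi^y_b=\operatorname{tr}(P^y_b\,\cdot\,)$ we get $\xi=d^{-1/2}\Omega$ and $B^y_b=P^y_b$. This realizes the correlation $\operatorname{tr}(P^x_aP^y_b)$ of Theorem~\ref{thm:C}, and by \eqref{eq:Omega} the two parties' projections $P^x_a\otimes1$ and $1\otimes(P^x_a)^T$ act identically on $\xi$.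
\end{example}

The second computation shows how much of an algebra is determined by the numbers $\tau(pq)$.

\begin{example}[from $\tau(pq)$ to a Jordan embedding]\label{ex:M2}
Let $\sigma_1=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $\sigma_2=\left(\begin{smallmatrix}0&-i\\i&0\end{smallmatrix}\right)$, $\sigma_3=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$. They are traceless, they anticommute, $\sigma_j^2=1$, and $\sigma_1\sigma_2=i\sigma_3$ and cyclically. The rank-one projections of $M_2$ are the $p_u=\frac12(1+\sum_ju_j\sigma_j)$ with $u$ a unit vector of $\mathbb R^3$, and $\operatorname{tr}(p_up_v)=\frac14(1+u\cdot v)$.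

Let $\mathcal N$ be a von Neumann algebra with a faithful tracial state $\tau$, put $\|x\|_2=\tau(x^*x)^{1/2}$, and suppose that $E_u\in\mathcal N$ are projections with $\tau(E_uE_v)=\operatorname{tr}(p_up_v)$ for all unit vectors $u,v$. Nothing else is assumed about the map $u\mapsto E_u$. Taking $v=u$ gives $\tau(E_u)=\frac12$, so the self-adjoint unitaries $S_u=2E_u-1$ satisfy
\[
\tau(S_uS_v)=(1+u\cdot v)-1-1+1=u\cdot v .
\]

\emph{Linearity comes from the $L^2$ geometry.} Let $S_1,S_2,S_3$ correspond to the standard basis $\epsilon_1,\epsilon_2,\epsilon_3$ of $\mathbb R^3$. Then $\|S_u-\sum_ju_jS_j\|_2^2=1-2\sum_ju_j^2+\sum_ju_j^2=0$, so $S_u=\sum_ju_jS_j$.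

\emph{Squares are preserved.} For $j\ne l$ and $u=(\epsilon_j+\epsilon_l)/\sqrt2$, the identity $S_u^2=1$ reads $\frac12(2+S_jS_l+S_lS_j)=1$. So the $S_j$ anticommute, and the linear map $\theta\colon M_2\to\mathcal N$ with $\theta(1)=1$, $\theta(\sigma_j)=S_j$ is a Jordan $*$-homomorphism with $\theta(p_u)=E_u$.

\emph{The map splits.} Put $W=-iS_1S_2S_3$. By anticommutation, $W=-iS_2S_3S_1=-iS_3S_1S_2$, $W$ commutes with each $S_j$, $W^*=iS_3S_2S_1=W$, and $W^2=-S_1^2S_2S_3S_2S_3=1$. So $z=\frac12(1+W)$ is a projection commuting with $\theta(M_2)$. From $Wz=z$ we get $S_1S_2z=iS_3z$ and cyclically, so $\theta(\cdot)z$ is multiplicative. From $W(1-z)=-(1-z)$ we get $S_1S_2(1-z)=-iS_3(1-z)=\theta(\sigma_2\sigma_1)(1-z)$ and cyclically, so $\theta(\cdot)(1-z)$ reverses products.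

Both parts occur: $E_u=p_u$ and $E_u=p_u^T$ in $M_2$, and $E_u=p_u\oplus p_u^T$ in $M_2\oplus M_2$ with the trace $\frac12(\operatorname{tr}\oplus\operatorname{tr})$, all satisfy the hypothesis. In particular the hypothesis does not determine traces of longer words: $\operatorname{tr}(p_{\epsilon_1}p_{\epsilon_2}p_{\epsilon_3})=\frac18(1+i)$, and transposition replaces this number by its conjugate.
\end{example}

Section~\ref{sec:tracial} repeats these three steps for an arbitrary tracial von Neumann algebra in place of $M_2$.

\section{Background}\label{sec:background}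

\subsection{Tensor products and dilation}

A pair of representations of $C$ and $D$ with commuting ranges defines a representation of $C\otimes_{\max}D$. A pair of representations $\pi_1$ of $C$ on $H$ and $\pi_2$ of $D$ on $K$ defines a representation $\pi_1\otimes\pi_2$ of the minimal tensor product $C\otimes_{\min}D$ on $H\otimes K$, and $*$-homomorphisms $C\to C'$, $D\to D'$ induce a $*$-homomorphism $C\otimes_{\min}D\to C'\otimes_{\min}D'$. We write $C\odot D$ for the algebraic tensor product, and $C^{op}$ for the opposite algebra, with product $c^{op}d^{op}=(dc)^{op}$.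

Two outcomes are convenient because any number of effects can be dilated to projections at once, inside $2\times2$ matrices.

\begin{lemma}[Halmos dilation]\label{lem:halmos}
Let $k\in\mathbb N\cup\{\infty\}$ and let $B^1,B^2,\dots$ be $k$ effects in a $\mathrm{C}^*$-algebra $D$. There is a unital $*$-homomorphism $\rho\colon\mathfrak F_k\to M_2(D)$ such that the $(1,1)$-entries of $\rho(e^y_1)$ and $\rho(e^y_2)$ are $B^y$ and $1-B^y$.
\end{lemma}

\begin{proof}
For an effect $B$ put $R=(B-B^2)^{1/2}$, which commutes with $B$. The self-adjoint matrix $\left(\begin{smallmatrix}B&R\\R&1-B\end{smallmatrix}\right)$ is a projection, because $B^2+R^2=B$, $BR+R(1-B)=R$ and $R^2+(1-B)^2=1-B$. Send $e^y$ to the projection built from $B^y$.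
\end{proof}

\subsection{Von Neumann algebras}

A map between von Neumann algebras is \emph{normal} if it is weak* continuous; a positive map is normal if and only if it preserves suprema of bounded increasing nets of self-adjoint elements. A \emph{conditional expectation} of $B$ onto a $\mathrm{C}^*$-subalgebra $A$ with the same unit is a ucp map $B\to A$ that is the identity on $A$. We use the following textbook facts.

\begin{enumerate}
\item[(V1)] \emph{Biduals.} $C^{**}$ is a von Neumann algebra in which $C$ is weak* dense. Positive functionals on $C$ extend uniquely to normal positive functionals on $C^{**}$. A ucp map from $C$ to a von Neumann algebra $M$ has a unique normal extension $C^{**}\to M$, which is ucp, and which is a $*$-homomorphism if the given map is. For a subalgebra $A\subseteq C$, the bidual $A^{**}$ is the weak* closure of $A$ in $C^{**}$.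
\item[(V2)] \emph{Ideals.} A weak*-closed two-sided ideal of a von Neumann algebra $M$ has the form $M(1-c)$ with $c$ a central projection. If it is the kernel of a normal $*$-homomorphism $\theta$, then $\theta$ maps $Mc$ isomorphically onto $\theta(M)$, which is weak* closed. If $\rho\colon W\to B$ is a surjective $*$-homomorphism of $\mathrm{C}^*$-algebras with kernel $J$, then $\ker\rho^{**}=J^{**}$ and $\rho^{**}$ is onto $B^{**}$.
\item[(V3)] \emph{Kaplansky's density theorem.} If $N_0$ is a weak*-dense unital $\mathrm{C}^*$-subalgebra of a von Neumann algebra $N$, the effects of $N_0$ are weak* dense in the effects of $N$.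
\item[(V4)] \emph{Supports.} A normal positive functional $\omega$ on $M$ has a support $s(\omega)$, the smallest projection $s$ with $\omega(1-s)=0$. It is faithful on $s(\omega)Ms(\omega)$, $s(\omega+\omega')=s(\omega)\vee s(\omega')$, and $s(\omega)$ is central if $\omega$ is tracial.
\item[(V5)] \emph{Finite and properly infinite algebras.} Every von Neumann algebra is $Mf\oplus M(1-f)$ with $f$ central, $Mf$ finite or zero, and $M(1-f)$ properly infinite or zero. A finite algebra has a center-valued trace, a faithful normal conditional expectation $\mathcal T$ onto the center with $\mathcal T(xy)=\mathcal T(yx)$; for a normal state $\omega$, the state $\omega\circ\mathcal T$ is normal and tracial, and it is faithful if $\omega$ is. A properly infinite algebra contains isometries $u_1,u_2$ with $u_1^*u_2=0$; then the isometries $v_j=u_2^{j-1}u_1$ ($j\ge1$) have mutually orthogonal ranges.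
\item[(V6)] \emph{Traces.} A \emph{tracial von Neumann algebra} is a pair $(M,\tau)$ with $\tau$ a faithful normal tracial state. Then $\|x\|_2=\tau(x^*x)^{1/2}$ is a norm with $\|x\|_2\le\|x\|$, and $M$ acts faithfully and normally on the completion $L^2(M,\tau)$. Every von Neumann subalgebra of $M$ with the same unit is the range of a trace-preserving conditional expectation.
\item[(V7)] \emph{Tracial ultraproducts.} Let $(M_i,\tau_i)$ be tracial von Neumann algebras and $\mathcal U$ an ultrafilter on the index set. The quotient of the $\ell^\infty$-product $\prod_iM_i$ by the ideal $\{(x_i):\lim_{\mathcal U}\|x_i\|_2=0\}$ is a tracial von Neumann algebra with the trace $[x_i]\mapsto\lim_{\mathcal U}\tau_i(x_i)$.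
\end{enumerate}

On a directed index set there is an ultrafilter containing all tails $\{j:j\ge i\}$, since the tails have the finite intersection property; a convergent net converges to the same limit along such an ultrafilter.

\subsection{Permanence properties of QWEP}

\begin{proposition}\label{prop:Q}
\begin{enumerate}
\item[(Q1)] Quotients of QWEP algebras are QWEP. A von Neumann algebra $M\subseteq B(H)$ that is the range of a conditional expectation on $B(H)$ has the WEP; this applies to every product $\prod_iM_{k(i)}$ of matrix algebras.
\item[(Q2)] $\ell^\infty$-products of QWEP algebras are QWEP.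
\item[(Q3)] $C$ is QWEP if and only if $C^{**}$ is QWEP.
\item[(Q4)] If $B$ is QWEP and there is a conditional expectation of $B$ onto $A\subseteq B$, then $A$ is QWEP.
\item[(Q5)] If $C$ is QWEP and $p\in C$ is a nonzero projection, then $pCp$ is QWEP.
\item[(Q6)] If $C$ is QWEP, then so is $C^{op}$.
\item[(Q7)] Let $(A_i)$ be an upward directed family of QWEP $\mathrm{C}^*$-subalgebras of a von Neumann algebra $M$, each containing the unit of $M$, with weak*-dense union. Then $M$ is QWEP.
\end{enumerate}
\end{proposition}

\begin{proof}
For (Q2) and (Q3) we cite \cite{Kir} and \cite[Proposition 4.1]{Oz}.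

(Q1) A quotient of a quotient is a quotient. For the second claim compose the conditional expectation $B(H)\to M$ with the inclusion $M\subseteq M^{**}$. For $\prod_iM_{k(i)}$ acting on $\bigoplus_i\mathbb C^{k(i)}$, the conditional expectation is the compression to the diagonal blocks.

(Q4) Let $\Phi\colon B\to A$ be the conditional expectation, let $\rho\colon W\to B$ be a surjective $*$-homomorphism with $W$ having the WEP, and put $J=\ker\rho$ and $W_0=\rho^{-1}(A)\supseteq J$. We show that $W_0$ has the WEP; then $A=W_0/J$ is QWEP. By (V1), $J^{**}\subseteq W_0^{**}\subseteq W^{**}$. By (V2), the unit $z$ of $J^{**}$ is central in $W^{**}$, and $w\mapsto(wz,\rho^{**}(w))$ identifies $W^{**}$ with $J^{**}\oplus B^{**}$ and $W_0^{**}$ with $J^{**}\oplus A^{**}$. The map $\mathrm{id}\oplus\Phi^{**}\colon W^{**}\to W_0^{**}$ is ucp, and it fixes $(wz,\rho(w))$ for $w\in W_0$ because $\rho(w)\in A$. Composing it with a ucp map $B(H)\to W^{**}$ that is the identity on $W\subseteq B(H)$ gives a ucp map $B(H)\to W_0^{**}$ that is the identity on $W_0$.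

(Q5) Let $p\ne1$ and let $\omega$ be a state on $(1-p)C(1-p)$. The map $x\mapsto pxp+\omega((1-p)x(1-p))(1-p)$ is a conditional expectation of $C$ onto $pCp\oplus\mathbb C(1-p)$. This algebra is QWEP by (Q4), and $pCp$ is a quotient of it.

(Q6) The map $[a_{ij}^{op}]\mapsto[a_{ji}]^{op}$ is a $*$-isomorphism $M_m(A^{op})\to M_m(A)^{op}$, so $[a_{ij}^{op}]\ge0$ if and only if $[a_{ji}]\ge0$. Hence a ucp map $A\to B$ is also ucp as a map $A^{op}\to B^{op}$. Moreover $B(H)^{op}\cong B(\overline H)$ and $(W^{op})^{**}=(W^{**})^{op}$. So if $W\subseteq B(H)$ has the WEP, then so does $W^{op}\subseteq B(H)^{op}$, and $C^{op}$ is a quotient of $W^{op}$ when $C$ is a quotient of $W$.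

(Q7) The $A_i$ need not be ranges of conditional expectations, so we build one QWEP algebra that contains all of them and maps back to $M$. Let $A$ be the norm closure of the $*$-algebra $\bigcup_iA_i$, let $\mathcal U$ be an ultrafilter on the index set containing all tails, and let $\mathcal P=\prod_iA_i/\{(x_i):\lim_{\mathcal U}\|x_i\|=0\}$, which is QWEP by (Q2) and (Q1). For $a\in\bigcup_iA_i$ let $j(a)$ be the class of the family equal to $a$ at the indices $i$ with $a\in A_i$ and to $0$ elsewhere. These indices contain a tail, so $j$ is an isometric unital $*$-homomorphism and extends to $j\colon A\to\mathcal P$. The map $(x_i)\mapsto\text{weak*-}\lim_{\mathcal U}x_i$ from $\prod_iA_i$ to $M$ is ucp, because the positive cone of $M_m(M)$ is weak* closed, and it vanishes on the ideal. It induces a ucp map $E\colon\mathcal P\to M$, and $E\circ j$ is the inclusion $A\subseteq M$.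

To reach $M$ and not only $A$, pass to biduals. Let $\tilde E\colon\mathcal P^{**}\to M$ and $\pi\colon A^{**}\to M$ be the normal extensions of $E$ and of the inclusion. Then $\tilde E\circ j^{**}=\pi$, since both sides are normal and agree on $A$. The range of $\pi$ is weak* closed and contains $A$, so $\pi$ is onto, and by (V2) there are a central projection $c\in A^{**}$ and a $*$-isomorphism $\sigma\colon M\to A^{**}c$ with $\pi\sigma=\mathrm{id}_M$. Put $c'=j^{**}(c)$ and $\sigma'=j^{**}\sigma\colon M\to c'\mathcal P^{**}c'$, a unital $*$-homomorphism. Then $\tilde E\sigma'=\pi\sigma=\mathrm{id}_M$ and $\tilde E(c')=\pi(c)=1$. So $\sigma'$ is injective, $c'\ne0$, and the restriction of $\sigma'\tilde E$ to $c'\mathcal P^{**}c'$ is a conditional expectation onto $\sigma'(M)\cong M$. The algebra $c'\mathcal P^{**}c'$ is QWEP by (Q3) and (Q5), so $M$ is QWEP by (Q4).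
\end{proof}

By (Q2) and (Q1), a tracial ultraproduct of QWEP algebras is QWEP.

\section{Assemblages and their transfer along positive maps}\label{sec:transfer}

We want to work in the von Neumann algebra $C^{**}$, which has many projections and which is QWEP exactly when $C$ is. A hypothesis on $C$ controls the functionals in $C^*$, that is, the normal functionals on $C^{**}$, and says nothing about the others. This dictates the second of the following definitions.

\begin{definition}\label{def:TP2}
A $\mathrm{C}^*$-algebra $C$ has $\mathrm{TP}_2$ if it satisfies condition (4) of Theorem~\ref{thm:B}. A von Neumann algebra $M$ has $\mathrm{nTP}_2$ if for all $k\ge2$, all two-outcome POVMs $A^x$ ($x\in[k]$) in $M$ and all \emph{normal} assemblages $(\phi^y_b)$ of type $(k,2)$ on $M$, the correlation $\phi^y_b(A^x_a)$ lies in $C_{qa}(k,2)$.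
\end{definition}

\begin{lemma}\label{lem:density}
Let $N_0$ be a weak*-dense unital $\mathrm{C}^*$-subalgebra of a von Neumann algebra $N$. If the condition defining $\mathrm{nTP}_2$ for $N$ holds for all POVMs in $N_0$, then $N$ has $\mathrm{nTP}_2$.
\end{lemma}

\begin{proof}
Fix a normal assemblage $(\phi^y_b)$ of type $(k,2)$. The map that sends a $k$-tuple of effects $(A^1_1,\dots,A^k_1)$ of $N$ to the correlation $\phi^y_b(A^x_a)$, where $A^x_2=1-A^x_1$, is continuous for the product of the weak* topologies. By (V3) the $k$-tuples of effects of $N_0$ are dense, and they are mapped into the closed set $C_{qa}(k,2)$.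
\end{proof}

\subsection{Eliminating the second algebra}

Every second party gives an assemblage. Conversely, as in Example~\ref{ex:Md}, every assemblage comes from a second party, which is found in the commutant of a GNS representation.

\begin{lemma}\label{lem:elim}
If $C$ satisfies condition \textup{(3)} of Theorem~\ref{thm:B}, then $C$ has $\mathrm{TP}_2$. If $C$ has $\mathrm{TP}_2$, then $C^{**}$ has $\mathrm{nTP}_2$.
\end{lemma}

\begin{proof}
Let $(\phi^y_b)$ be an assemblage of type $(k,2)$ on $C$ with sum $\phi$, and let $(\pi,H,\xi)$ be the GNS triple of $\phi$. Fix $y$. Since $0\le\phi^y_1\le\phi$, the Cauchy--Schwarz inequality gives $|\phi^y_1(d^*c)|\le\|\pi(c)\xi\|\,\|\pi(d)\xi\|$, so there is an effect $B^y\in B(H)$ with $\langle B^y\pi(c)\xi,\pi(d)\xi\rangle=\phi^y_1(d^*c)$ for all $c,d\in C$. It commutes with $\pi(C)$, because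
\[
\langle B^y\pi(g)\pi(c)\xi,\pi(d)\xi\rangle=\phi^y_1(d^*gc)=\langle B^y\pi(c)\xi,\pi(g^*d)\xi\rangle=\langle\pi(g)B^y\pi(c)\xi,\pi(d)\xi\rangle .
\]
Thus $\phi^y_1(c)=\langle\pi(c)B^y\xi,\xi\rangle$ and $\phi^y_2(c)=\phi(c)-\phi^y_1(c)=\langle\pi(c)(1-B^y)\xi,\xi\rangle$.

Apply Lemma~\ref{lem:halmos} to the effects $B^1,\dots,B^k,1,1,\dots$ in $\pi(C)'$. It gives a representation $\rho\colon\mathfrak F_\infty\to M_2(\pi(C)')\subseteq B(H\oplus H)$ whose range commutes with that of $\pi\oplus\pi$. The vector $(\xi,0)$ defines a state $\Phi$ on $C\otimes_{\max}\mathfrak F_\infty$ with $\Phi(c\otimes w)=\langle\pi(c)\rho(w)_{11}\xi,\xi\rangle$, so $\Phi(c\otimes e^y_b)=\phi^y_b(c)$ for $y\in[k]$. Condition (3), applied to $\Phi$, to POVMs $A^x$ in $C$ and to the POVMs $(e^y_1,e^y_2)$, says that $\phi^y_b(A^x_a)$ lies in $C_{qa}(k,2)$.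

By (V1) the normal assemblages on $C^{**}$ are the extensions of the assemblages on $C$. So the second claim is Lemma~\ref{lem:density} with $N_0=C$ and $N=C^{**}$.
\end{proof}

\subsection{The transfer lemma}

Unital positive maps push POVMs forward and pull assemblages back. With $D$ gone, no tensor product of maps has to be formed, so complete positivity is not needed.

\begin{lemma}\label{lem:transfer}
Let $N$ be a von Neumann algebra, $N_0\subseteq N$ a weak*-dense unital $\mathrm{C}^*$-subalgebra, and $(M_i)$ a net of von Neumann algebras with $\mathrm{nTP}_2$. Let $S_i\colon N\to M_i$ be unital positive maps and $T_i\colon M_i\to N$ normal unital positive maps with $T_iS_i(a)\to a$ weak* for all $a\in N_0$. Then $N$ has $\mathrm{nTP}_2$.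
\end{lemma}

\begin{proof}
Let $(\phi^y_b)$ be a normal assemblage of type $(k,2)$ on $N$ and let $A^x$ be two-outcome POVMs in $N_0$. Then
\[
\phi^y_b(A^x_a)=\lim_i\,(\phi^y_b\circ T_i)\big(S_i(A^x_a)\big).
\]
The family $(\phi^y_b\circ T_i)$ is a normal assemblage on $M_i$, because $T_i$ is normal, positive and unital, and the $S_i(A^x_a)$ form POVMs in $M_i$. So each term lies in $C_{qa}(k,2)$, and so does the limit. Now apply Lemma~\ref{lem:density}.
\end{proof}

\begin{corollary}\label{cor:corners}
Let $M$ be a von Neumann algebra with $\mathrm{nTP}_2$.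
\begin{enumerate}
\item[(a)] For every nonzero projection $p\in M$, the corner $pMp$ has $\mathrm{nTP}_2$. In particular, nonzero direct summands of $M$ have $\mathrm{nTP}_2$.
\item[(b)] If a von Neumann subalgebra $N\subseteq M$ is the range of a normal conditional expectation, then $N$ has $\mathrm{nTP}_2$.
\end{enumerate}
\end{corollary}

\begin{proof}
Use Lemma~\ref{lem:transfer} with constant nets and $TS=\mathrm{id}$. For (a) take $S(x)=x+\omega(x)(1-p)$ with $\omega$ a state on $pMp$, and $T(x)=pxp$. For (b) let $S$ be the inclusion and $T$ the conditional expectation.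
\end{proof}

\subsection{Amenable crossed products}\label{subsec:crossed}

Let a discrete group $G$ with unit $e$ act on a von Neumann algebra $N$ by automorphisms $\alpha_t$. Let $e_{r,t}$ be the matrix units of $B(\ell^2G)$ and $\lambda_s=\sum_te_{st,t}$. The \emph{crossed product} $N\rtimes_\alpha G$ is the von Neumann subalgebra of $N\mathbin{\bar\otimes}B(\ell^2G)$ generated by the elements
\[
\pi(x)=\sum_t\alpha_t^{-1}(x)\otimes e_{t,t}\quad(x\in N),\qquad\lambda(s)=1\otimes\lambda_s\quad(s\in G).
\]
Here $\pi$ is an injective normal unital $*$-homomorphism, and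
\begin{equation}\label{eq:cov}
\lambda(s)\pi(x)\lambda(s)^*=\sum_t\alpha_t^{-1}(x)\otimes e_{st,st}=\pi(\alpha_s(x)),\qquad\pi(x)\lambda(s)=\sum_t\alpha_{st}^{-1}(x)\otimes e_{st,t}.
\end{equation}
By the first identity the elements $\pi(x)\lambda(s)$ span a $*$-algebra, which is weak* dense in $N\rtimes_\alpha G$.

For a finite nonempty set $F\subseteq G$ let $S_F\colon N\rtimes_\alpha G\to N\otimes B(\ell^2F)$ be the compression to $\ell^2F$, and define $T_F\colon N\otimes B(\ell^2F)\to N\rtimes_\alpha G$ by
\[
T_F\Big(\sum_{r,t\in F}y_{r,t}\otimes e_{r,t}\Big)=\frac1{|F|}\sum_{r,t\in F}\lambda(r)\pi(y_{r,t})\lambda(t)^* .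
\]
The map $S_F$ is ucp. With the row $V=(\lambda(r))_{r\in F}$, the map $T_F$ is $[y_{r,t}]\mapsto|F|^{-1}V[\pi(y_{r,t})]V^*$, so it is normal and completely positive, and it is unital because $VV^*=|F|$. By \eqref{eq:cov}, $S_F(\pi(x)\lambda(s))$ is the sum of the terms $\alpha_{st}^{-1}(x)\otimes e_{st,t}$ over the $t$ with $t\in F$ and $st\in F$, and $\lambda(st)\pi(\alpha_{st}^{-1}(x))\lambda(t)^*=\pi(x)\lambda(st)\lambda(t)^*=\pi(x)\lambda(s)$. Therefore
\begin{equation}\label{eq:folner}
T_FS_F(\pi(x)\lambda(s))=\frac{|F\cap s^{-1}F|}{|F|}\,\pi(x)\lambda(s).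
\end{equation}
For $F=\{e\}$ the map $T_FS_F$ has range $\pi(N)$ and fixes $\pi(N)$; it is the \emph{canonical conditional expectation} of $N\rtimes_\alpha G$ onto $\pi(N)\cong N$.

A discrete group $G$ is amenable if and only if it has a \emph{F{\o}lner net}, a net of finite nonempty sets $F$ with $|F\cap s^{-1}F|/|F|\to1$ for every $s\in G$.

\begin{proposition}\label{prop:crossed}
Let $G$ be a discrete amenable group acting on a von Neumann algebra $N$ by $\alpha$. If $N\otimes M_m$ has $\mathrm{nTP}_2$ for every $m\ge1$, then $N\rtimes_\alpha G$ has $\mathrm{nTP}_2$.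
\end{proposition}

\begin{proof}
Along a F{\o}lner net, \eqref{eq:folner} gives $T_FS_F(a)\to a$ in norm for $a$ in the span of the elements $\pi(x)\lambda(s)$, and hence for $a$ in its norm closure $N_0$, because ucp maps are contractive. Since $N\otimes B(\ell^2F)\cong N\otimes M_{|F|}$, Lemma~\ref{lem:transfer} applies.
\end{proof}

The hypothesis concerns all the algebras $N\otimes M_m$, and Lemma~\ref{lem:transfer} does not produce it from $\mathrm{nTP}_2$ for $N$ alone: for $N=\mathbb C$ and $m\ge2$, maps $M_m\to\mathbb C\to M_m$ have rank one and cannot approximate the identity. This is where the lack of a matricial hypothesis is felt, and it shapes Section~\ref{sec:general}.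

\section{Tracial von Neumann algebras}\label{sec:tracial}

\begin{proposition}\label{prop:tracial}
Let $(M,\tau)$ be a tracial von Neumann algebra such that for all $k\ge2$ and all projections $P^1,\dots,P^k\in M$, with $P^x_1=P^x$ and $P^x_2=1-P^x$, the correlation $p(a,b|x,y)=\tau(P^x_aP^y_b)$ lies in $C_{qa}(k,2)$. Then $M$ is QWEP.
\end{proposition}

These correlations come from assemblages: $\phi^y_b=\tau(P^y_b\,\cdot\,)=\tau(P^y_b\,\cdot\,P^y_b)$ is a normal positive functional, $\phi^y_1+\phi^y_2=\tau$, and $\phi^y_b(P^x_a)=\tau(P^x_aP^y_b)$. Hence: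

\begin{corollary}\label{cor:tracial}
A tracial von Neumann algebra with $\mathrm{nTP}_2$ is QWEP.
\end{corollary}

The proof of Proposition~\ref{prop:tracial} occupies the rest of the section. The hypothesis provides finite-dimensional models with two parties and a vector; we first turn them into models with one matrix algebra and its trace.

\subsection{Matrix models for finitely many projections}

The tool is the following characterization of traces that are approximated by matrix traces; $\|\cdot\|_2$ on $M_{m}$ refers to the normalized trace.

\begin{theorem}[{\cite[Theorem 6.2.7]{BO}}]\label{thm:BO}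
Let $\tau_0$ be a tracial state on a $\mathrm{C}^*$-algebra $A$. If the functional $v\otimes w^{op}\mapsto\tau_0(vw)$ is continuous for the minimal norm on $A\odot A^{op}$, then there is a net of contractive completely positive maps $\gamma_i\colon A\to M_{k(i)}$ with $\operatorname{tr}\circ\gamma_i\to\tau_0$ pointwise and $\|\gamma_i(vw)-\gamma_i(v)\gamma_i(w)\|_2\to0$ for all $v,w\in A$.
\end{theorem}

\begin{lemma}\label{lem:step1}
Under the hypothesis of Proposition~\ref{prop:tracial}, for all $k\ge2$ and all projections $P^1,\dots,P^k\in M$ there are a QWEP tracial von Neumann algebra $(\mathcal M,\tau_{\mathcal M})$ and projections $E^1,\dots,E^k\in\mathcal M$ with $\tau_{\mathcal M}(E^xE^y)=\tau(P^xP^y)$ for all $x,y\in[k]$.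
\end{lemma}

\begin{proof}
Put $\mathfrak F=\mathfrak F_k$.

\emph{A state on the minimal tensor product.} Let an element of $C_q(k,2)$ be given by $H$, $K$, $\xi$, $A^x$, $B^y$. Lemma~\ref{lem:halmos} gives representations $\rho_1$ of $\mathfrak F$ on $H\oplus H$ and $\rho_2$ on $K\oplus K$ whose compressions to the first summands send $e^x_a$ to $A^x_a$ and $e^y_b$ to $B^y_b$. View $\xi$ in $(H\oplus0)\otimes(K\oplus0)$. Its vector state under $\rho_1\otimes\rho_2$ is a state of $\mathfrak F\otimes_{\min}\mathfrak F$ whose values at the $e^x_a\otimes e^y_b$ are the given correlation. Take a sequence in $C_q(k,2)$ converging to $\tau(P^x_aP^y_b)$ and a weak* cluster point $\psi$ of the corresponding states. Then $\psi$ is a state on $\mathfrak F\otimes_{\min}\mathfrak F$ with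
\[
\psi(e^x_a\otimes e^y_b)=\tau(P^x_aP^y_b).
\]
Let $(\pi_\psi,H_\psi,\eta)$ be its GNS triple, and put $L(v)=\pi_\psi(v\otimes1)$ and $R(v)=\pi_\psi(1\otimes v)$. These are commuting representations of $\mathfrak F$.

\emph{The two parties agree on $\eta$.} Let $e=e^x$ and $P=P^x$. Since $P(1-P)=0$, we have $\psi(e\otimes1)=\psi(e\otimes e)+\psi(e\otimes(1-e))=\tau(P)+0$, in the same way $\psi(1\otimes e)=\tau(P)$, and $\psi(e\otimes e)=\tau(P)$. Therefore
\[
\|L(e)\eta-R(e)\eta\|^2=\psi(e\otimes1)+\psi(1\otimes e)-2\psi(e\otimes e)=0,
\]
so $L(e)\eta=R(e)\eta$ for every generator $e$, as at the end of Example~\ref{ex:Md}. This is the point at which we need projections and not merely effects.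

\emph{A trace.} Put $\tau_0(v)=\langle L(v)\eta,\eta\rangle$. For a generator $e$ and $v\in\mathfrak F$,
\[
\tau_0(ve)=\langle L(v)R(e)\eta,\eta\rangle=\langle L(v)\eta,R(e)\eta\rangle=\langle L(v)\eta,L(e)\eta\rangle=\tau_0(ev).
\]
The set of $w\in\mathfrak F$ with $\tau_0(vw)=\tau_0(wv)$ for all $v$ is a closed subspace, and it is closed under products, since $\tau_0(vw_1w_2)=\tau_0(w_2vw_1)=\tau_0(w_1w_2v)$ for $w_1,w_2$ in it. It contains $1$ and the generators, so it is $\mathfrak F$. Thus $\tau_0$ is a tracial state.

\emph{Continuity for the minimal norm.} By the universal property there is a unital $*$-homomorphism $\mathfrak F\to\mathfrak F^{op}$ with $e^x\mapsto(e^x)^{op}$. Read as a map between the opposite algebras, it is a unital $*$-homomorphism $\iota\colon\mathfrak F^{op}\to\mathfrak F$ with $\iota((e^x)^{op})=e^x$. For a word $w=e_1\cdots e_r$ in the generators, $w^{op}=e_r^{op}\cdots e_1^{op}$, so $\iota(w^{op})=e_r\cdots e_1$ and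
\[
R(\iota(w^{op}))\eta=R(e_r)\cdots R(e_2)L(e_1)\eta=L(e_1)R(e_r)\cdots R(e_2)\eta=\dots=L(e_1)\cdots L(e_r)\eta=L(w)\eta .
\]
By linearity and continuity $R(\iota(w^{op}))\eta=L(w)\eta$ for all $w\in\mathfrak F$, and hence
\begin{equation}\label{eq:psi}
\psi(v\otimes\iota(w^{op}))=\langle L(v)L(w)\eta,\eta\rangle=\tau_0(vw).
\end{equation}
So $v\otimes w^{op}\mapsto\tau_0(vw)$ is the restriction to $\mathfrak F\odot\mathfrak F^{op}$ of the state $\psi\circ(\mathrm{id}\otimes\iota)$ of $\mathfrak F\otimes_{\min}\mathfrak F^{op}$. This is where the tensor product form of the correlations in $C_q(k,2)$ is used.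

\emph{The model.} Take $\gamma_i\colon\mathfrak F\to M_{k(i)}$ from Theorem~\ref{thm:BO}, an ultrafilter $\mathcal U$ on the index set containing all tails, and let $(\mathcal M,\tau_{\mathcal M})$ be the tracial ultraproduct of the $M_{k(i)}$. It is QWEP by (Q1). The map $\Gamma(v)=[\gamma_i(v)]$ is well defined because the $\gamma_i$ are contractive; it is linear, $*$-preserving, multiplicative by the last assertion of Theorem~\ref{thm:BO}, and $\tau_{\mathcal M}\circ\Gamma=\tau_0$. The elements $E^x=\Gamma(e^x)$ are projections, and by \eqref{eq:psi}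
\[
\tau_{\mathcal M}(E^xE^y)=\tau_0(e^xe^y)=\psi(e^x\otimes e^y)=\tau(P^xP^y).\qedhere
\]
\end{proof}

The trace $\tau_0$ agrees with the trace of the $P^x$ on words of length at most two, and we have no control over longer words; Example~\ref{ex:M2} shows that none can be expected. So Lemma~\ref{lem:step1} does not embed the algebra generated by $P^1,\dots,P^k$ into $\mathcal M$. The remedy, again as in Example~\ref{ex:M2}, is to model all projections of $M$ at once. This is where the hypothesis is needed for arbitrarily large $k$.

\begin{lemma}\label{lem:step2}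
Under the hypothesis of Proposition~\ref{prop:tracial} there are a QWEP tracial von Neumann algebra $(\mathcal N,\tau_{\mathcal N})$ and projections $E_p\in\mathcal N$, one for each projection $p\in M$, such that
\begin{equation}\label{eq:star}
\tau_{\mathcal N}(E_pE_q)=\tau(pq)\quad\text{for all projections }p,q\in M .
\end{equation}
\end{lemma}

\begin{proof}
Let $\Lambda$ run through the finite sets of projections of $M$ with $|\Lambda|\ge2$, directed by inclusion. Lemma~\ref{lem:step1} gives a QWEP tracial algebra $\mathcal M_\Lambda$ and projections $E^\Lambda_p\in\mathcal M_\Lambda$ ($p\in\Lambda$) with $\tau_{\mathcal M_\Lambda}(E^\Lambda_pE^\Lambda_q)=\tau(pq)$ for $p,q\in\Lambda$. Put $E^\Lambda_p=0$ for $p\notin\Lambda$. Let $\mathcal N$ be the tracial ultraproduct of the $\mathcal M_\Lambda$ along an ultrafilter containing all tails, which is QWEP, and let $E_p=[E^\Lambda_p]$. For given $p,q$, the sets $\Lambda$ containing both form a member of the ultrafilter, and \eqref{eq:star} follows.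
\end{proof}

\subsection{The Jordan embedding}

\begin{lemma}\label{lem:step3}
Let $(M,\tau)$ and $(\mathcal N,\tau_{\mathcal N})$ be tracial von Neumann algebras and let $E_p\in\mathcal N$ be projections satisfying \eqref{eq:star}. Then there is an injective normal unital Jordan $*$-homomorphism $\theta\colon M\to\mathcal N$ with $\theta(p)=E_p$ for all projections $p$.
\end{lemma}

\begin{proof}
Two consequences of \eqref{eq:star} come first. We have $\tau_{\mathcal N}(1-E_1)=1-\tau_{\mathcal N}(E_1E_1)=0$, so $E_1=1$. If $pq=0$, then $\|E_pE_q\|_2^2=\tau_{\mathcal N}(E_qE_pE_q)=\tau_{\mathcal N}(E_pE_q)=0$, so $E_pE_q=0$.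

\emph{Linearity.} For real $c_i$ and projections $p_i$,
\[
\Big\|\sum_ic_iE_{p_i}\Big\|_2^2=\sum_{i,j}c_ic_j\,\tau_{\mathcal N}(E_{p_i}E_{p_j})=\sum_{i,j}c_ic_j\,\tau(p_ip_j)=\Big\|\sum_ic_ip_i\Big\|_2^2 .
\]
So $\sum_ic_ip_i\mapsto\sum_ic_iE_{p_i}$ is a well-defined real-linear $\|\cdot\|_2$-isometry $\theta_0$ from the real span $V$ of the projections of $M$ into $\mathcal N_{sa}$. By the spectral theorem $V$ is norm dense, hence $\|\cdot\|_2$-dense, in $M_{sa}$, so $\theta_0$ extends to a real-linear $\|\cdot\|_2$-isometry $\theta\colon M_{sa}\to L^2(\mathcal N,\tau_{\mathcal N})$. We must show that its values are bounded operators and that it preserves squares.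

\emph{Simple elements.} Call $s\in V$ simple if $s=\sum_ic_ip_i$ with $c_i$ real and the $p_i$ nonzero and mutually orthogonal (finitely many terms; the empty sum is $0$). Then the $E_{p_i}$ are mutually orthogonal, so
\[
\|\theta_0(s)\|\le\max_i|c_i|=\|s\|,\qquad\theta_0(s^2)=\sum_ic_i^2E_{p_i}=\theta_0(s)^2 .
\]

\emph{General self-adjoint elements.} Let $a\in M_{sa}$. Choose real Borel step functions $g_j$ converging uniformly to the identity function on the spectrum of $a$, and put $s_j=g_j(a)$. Then $s_j\to a$ in norm, and $s_j$ and $s_j-s_l=(g_j-g_l)(a)$ are simple. Hence $\|\theta_0(s_j)-\theta_0(s_l)\|\le\|s_j-s_l\|$, and $\theta_0(s_j)$ converges in norm to an element of $\mathcal N_{sa}$. It also converges to $\theta(a)$ in $\|\cdot\|_2$, so $\theta(a)\in\mathcal N_{sa}$ and $\theta_0(s_j)\to\theta(a)$ in norm. Further, $s_j^2\to a^2$ in norm, so $\theta_0(s_j^2)\to\theta(a^2)$ in $\|\cdot\|_2$, while $\theta_0(s_j^2)=\theta_0(s_j)^2\to\theta(a)^2$ in norm. Thus $\theta(a^2)=\theta(a)^2$.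

\emph{The complex extension.} Put $\theta(a+ib)=\theta(a)+i\theta(b)$ for $a,b\in M_{sa}$. This map is complex-linear, $*$-preserving and unital. Expanding $\theta((a+b)^2)=\theta(a+b)^2$ gives $\theta(ab+ba)=\theta(a)\theta(b)+\theta(b)\theta(a)$ for self-adjoint $a,b$, and both sides are complex-bilinear, so $\theta$ is a Jordan $*$-homomorphism. It is positive, since positive elements are squares of self-adjoint ones. If $\theta(a+ib)=0$, then $\theta(a)=\theta(b)=0$, so $\|a\|_2=\|b\|_2=0$ and $a=b=0$ by faithfulness of $\tau$.

\emph{Normality.} A real-linear isometry preserves real inner products, so $\tau_{\mathcal N}(\theta(a))=\tau_{\mathcal N}(\theta(a)\theta(1))=\tau(a)$ for $a\in M_{sa}$. Let $a_i\uparrow a$ be a bounded increasing net in $M_{sa}$ and $b=\sup_i\theta(a_i)\le\theta(a)$. Then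
\[
0\le\tau_{\mathcal N}(\theta(a)-b)\le\tau_{\mathcal N}(\theta(a)-\theta(a_i))=\tau(a-a_i)\to0,
\]
so $b=\theta(a)$ by faithfulness of $\tau_{\mathcal N}$.
\end{proof}

Faithfulness of $\tau$ is what makes $\theta$ injective. Without it the correlations $\tau(P^x_aP^y_b)$ depend only on the summand $Ms(\tau)$ and say nothing about $M(1-s(\tau))$.

\subsection{Splitting the embedding}

The range of $\theta$ need not be closed under products, so (Q4) does not apply to it directly. The projection $z$ of Example~\ref{ex:M2} exists in general.

\begin{theorem}[{\cite[Theorem 3.3]{St}, \cite[Proposition 3.2.2]{BR}}]\label{thm:St}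
If $\theta\colon A\to B(H)$ is a Jordan $*$-homomorphism, there is a projection $z$ in the center of $\theta(A)''$ such that $\theta(\cdot)z$ is a $*$-homomorphism and $\theta(\cdot)(1-z)$ is a $*$-antihomomorphism.
\end{theorem}

\begin{proof}[Proof of Proposition~\ref{prop:tracial}]
Take $\mathcal N$ from Lemma~\ref{lem:step2} and $\theta\colon M\to\mathcal N$ from Lemma~\ref{lem:step3}. Let $\mathcal N$ act on $L^2(\mathcal N,\tau_{\mathcal N})$ and take $z$ from Theorem~\ref{thm:St}. Then $z\in\theta(M)''\subseteq\mathcal N''=\mathcal N$, and $z$ commutes with $\theta(M)$. Put $\theta_1=\theta(\cdot)z$ and $\theta_2=\theta(\cdot)(1-z)$.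

The map $\theta_1\colon M\to z\mathcal Nz$ is a normal $*$-homomorphism with $\theta_1(1)=z$. By (V2) its kernel is $M(1-c_1)$ for a central projection $c_1\in M$, and $\theta_1(M)\cong Mc_1$ is weak* closed. Suppose $c_1\ne0$; then $z\neq0$. The algebra $z\mathcal Nz$ is QWEP by (Q5), it has the faithful normal tracial state $\tau_{\mathcal N}(z)^{-1}\tau_{\mathcal N}$, and $\theta_1(M)$ is a von Neumann subalgebra containing its unit $z$. By (V6) and (Q4), $Mc_1$ is QWEP.

The map $\theta_2$ is a normal $*$-homomorphism $M^{op}\to(1-z)\mathcal N(1-z)$ sending $1$ to $1-z$. Its kernel is $(M(1-c_2))^{op}$ for a central projection $c_2\in M$. If $c_2\ne0$, the previous paragraph, with $M^{op}$ and $1-z$ in place of $M$ and $z$, shows that $(Mc_2)^{op}$ is QWEP, and then $Mc_2$ is QWEP by (Q6).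

The projection $(1-c_1)(1-c_2)$ is annihilated by $\theta_1$ and $\theta_2$, hence by $\theta=\theta_1+\theta_2$. Since $\theta$ is injective, $(1-c_1)(1-c_2)=0$, that is, $1-c_1\le c_2$. So $M(1-c_1)$, if nonzero, is a direct summand of $Mc_2$ and is QWEP by (Q1). By (Q2), applied to the nonzero summands of $M=Mc_1\oplus M(1-c_1)$, the algebra $M$ is QWEP.
\end{proof}

\section{General von Neumann algebras}\label{sec:general}

A von Neumann algebra need not have a trace. The following theorem places an algebra with a faithful normal state, with a conditional expectation, in a crossed product that is exhausted by finite subalgebras. A faithful normal state $\varphi$ on $N$ has a modular automorphism group $(\sigma^\varphi_t)_{t\in\mathbb R}$; we use nothing about it beyond the statement below.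

\begin{theorem}[{\cite[Theorem 2.1]{HJX}}]\label{thm:HJX}
Let $N$ be a von Neumann algebra with a faithful normal state $\varphi$, let $G=\bigcup_m2^{-m}\mathbb Z$ with the discrete topology, and let $\mathcal R=N\rtimes_{\sigma^\varphi}G$. There are finite von Neumann subalgebras $\mathcal R_1\subseteq\mathcal R_2\subseteq\cdots$ of $\mathcal R$ with weak*-dense union, each the range of a faithful normal conditional expectation on $\mathcal R$ preserving the dual state $\hat\varphi$, which is a faithful normal state on $\mathcal R$.
\end{theorem}

The group $G$ is amenable: for $F_m=2^{-m}\mathbb Z\cap[0,m)$ and $s\in2^{-l}\mathbb Z$, we have $|F_m\cap(F_m-s)|/|F_m|\ge1-|s|/m$ when $m\ge l$.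

The property $\mathrm{nTP}_2$ travels up from $N$ to $\mathcal R$ and down to the $\mathcal R_m$, where Corollary~\ref{cor:tracial} converts it into QWEP; then QWEP travels back from the $\mathcal R_m$ to $\mathcal R$ and to $N$. The first step needs $\mathrm{nTP}_2$ for all $N\otimes M_m$. The decomposition (V5) resolves this: a properly infinite algebra contains the required matrix algebras as corners, and a finite algebra has traces and needs no crossed product.

\begin{proposition}\label{prop:general}
A von Neumann algebra $M$ with $\mathrm{nTP}_2$ is QWEP.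
\end{proposition}

\begin{proof}
Write $M=Mf\oplus Q$ as in (V5), with $Mf$ finite or zero and $Q=M(1-f)$ properly infinite or zero. The nonzero summands have $\mathrm{nTP}_2$ by Corollary~\ref{cor:corners}(a), and by (Q2) it suffices to show that they are QWEP.

\emph{The finite part.} Let $f\ne0$. By Zorn's lemma choose a maximal family of normal tracial states on $Mf$ with mutually orthogonal supports $z_i$, which are central by (V4). If $f-\sum_iz_i$ were nonzero, the finite algebra $M(f-\sum_iz_i)$ would have a normal tracial state by (V5), and this state, extended by zero, could be added to the family. So $\sum_iz_i=f$ and $Mf\cong\prod_iMz_i$. Each $Mz_i$ has a faithful normal tracial state and has $\mathrm{nTP}_2$ by Corollary~\ref{cor:corners}(a), so it is QWEP by Corollary~\ref{cor:tracial}. By (Q2), $Mf$ is QWEP.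

\emph{Corners of the properly infinite part.} Let $Q\ne0$. Theorem~\ref{thm:HJX} requires a faithful normal state, which $Q$ may lack, so we first treat $N=qQq$, where $q=s(\omega)$ is the support of a nonzero normal positive functional $\omega$ on $Q$. Then $\varphi=\omega(q)^{-1}\omega|_N$ is a faithful normal state on $N$.

Fix $m$, let $v_1,\dots,v_m\in Q$ be isometries with mutually orthogonal ranges as in (V5), and put $r=\sum_jv_jqv_j^*$, a projection. Since $v_j^*v_l=\delta_{jl}1$, the map $[x_{jl}]\mapsto\sum_{j,l}v_jx_{jl}v_l^*$ is an injective $*$-homomorphism $N\otimes M_m\to rQr$, and it is onto because $y=\sum_{j,l}v_j(qv_j^*yv_lq)v_l^*$ for $y=ryr$. So $N\otimes M_m\cong rQr$ has $\mathrm{nTP}_2$ by Corollary~\ref{cor:corners}(a).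

Let $\mathcal R$ and $\mathcal R_m$ be as in Theorem~\ref{thm:HJX}. By Proposition~\ref{prop:crossed}, $\mathcal R$ has $\mathrm{nTP}_2$, and by Corollary~\ref{cor:corners}(b) so does every $\mathcal R_m$. The algebra $\mathcal R_m$ is finite and has the faithful normal state $\hat\varphi|_{\mathcal R_m}$, so it has a faithful normal tracial state by (V5), and it is QWEP by Corollary~\ref{cor:tracial}. By (Q7), $\mathcal R$ is QWEP. By (Q4), applied to the canonical conditional expectation of Section~\ref{subsec:crossed}, $N=qQq$ is QWEP.

\emph{The properly infinite part.} By (V4) the supports $q$ of nonzero normal positive functionals on $Q$ form an upward directed set. Let $q_0$ be its supremum. If $q_0\ne1$, a normal state of $(1-q_0)Q(1-q_0)$ composed with the compression is a normal state of $Q$ whose support is nonzero, is dominated by $1-q_0$, and is dominated by $q_0$, which is impossible. So $q\uparrow1$ strongly. The subalgebras $A_q=qQq\oplus\mathbb C(1-q)$ contain the unit of $Q$ and are QWEP by (Q1) and (Q2). If $q\le q'$, then $x+c(1-q)=\big(x+c(q'-q)\big)+c(1-q')\in A_{q'}$ for $x\in qQq$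 and $c\in\mathbb C$, so the family $(A_q)$ is upward directed. Its union is weak* dense, because $qxq\to x$ strongly, with $\|qxq\|\le\|x\|$, for every $x\in Q$. By (Q7), $Q$ is QWEP.
\end{proof}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
(1)$\Rightarrow$(2) is the known implication recalled in Section~\ref{sec:intro}, and (3) is a special case of (2). (3)$\Rightarrow$(4) is the first part of Lemma~\ref{lem:elim}. If (4) holds, then $C^{**}$ has $\mathrm{nTP}_2$ by the second part of Lemma~\ref{lem:elim}, so $C^{**}$ is QWEP by Proposition~\ref{prop:general}, and $C$ is QWEP by (Q3).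
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The ``if'' part is Proposition~\ref{prop:tracial}. If $M$ is QWEP, apply (1)$\Rightarrow$(4) of Theorem~\ref{thm:B} to the POVMs $(P^x_1,P^x_2)$ and the assemblage $\phi^y_b=\tau(P^y_b\,\cdot\,)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
We verify (4) of Theorem~\ref{thm:B} for $B$. Let $(\phi^y_b)$ be an assemblage of type $(k,2)$ on $B$, extended normally to $B^{**}$, and let $A^x$ be two-outcome POVMs in $B$. Then $\phi^y_b(A^x_a)=\lim_i(\phi^y_b\circ T_i)(S_i(A^x_a))$, where $(\phi^y_b\circ T_i)$ is an assemblage on $C_i$ and the $S_i(A^x_a)$ form POVMs in $C_i$. Since $C_i$ is QWEP, it satisfies (4), so each term lies in the closed set $C_{qa}(k,2)$, and so does the limit.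

If $S\colon B\to C$ is a unital order isomorphism and $C$ is QWEP, take the constant nets $S_i=S$ and $T_i=S^{-1}$. A Jordan $*$-isomorphism $\theta$ is a unital order isomorphism: $\theta$ and $\theta^{-1}$ preserve squares of self-adjoint elements and hence are positive, and for $x$ with $\theta(x)=1$ the identity $2\theta(x)=\theta(1)\theta(x)+\theta(x)\theta(1)$ gives $\theta(1)=1$.
\end{proof}

\section{Two measurements with two outcomes}\label{sec:22}

\begin{proposition}\label{prop:22}
Let $C$ and $D$ be arbitrary $\mathrm{C}^*$-algebras, let $A^1,A^2$ and $B^1,B^2$ be two-outcome POVMs in $C$ and $D$, and let $\phi$ be a state on $C\otimes_{\max}D$. Then the correlation $\phi(A^x_a\otimes B^y_b)$ lies in $C_{qa}(2,2)$.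
\end{proposition}

\begin{proof}
\emph{Reduction to $\mathfrak F_2$.} Write $\phi(c\otimes d)=\langle\pi_C(c)\pi_D(d)\xi,\xi\rangle$ with commuting representations on a Hilbert space $H$. Lemma~\ref{lem:halmos} gives $\rho_1\colon\mathfrak F_2\to M_2(\pi_C(C))$ and $\rho_2\colon\mathfrak F_2\to M_2(\pi_D(D))$ dilating the $\pi_C(A^x_a)$ and the $\pi_D(B^y_b)$. On $H\otimes\mathbb C^2\otimes\mathbb C^2$ the representations $v\mapsto\sum_{i,j}\rho_1(v)_{ij}\otimes e_{ij}\otimes1$ and $w\mapsto\sum_{i,j}\rho_2(w)_{ij}\otimes1\otimes e_{ij}$ commute, and the vector $\xi\otimes\delta_1\otimes\delta_1$ defines a state $\psi$ on $\mathfrak F_2\otimes_{\max}\mathfrak F_2$ with $\psi(e^x_a\otimes e^y_b)=\phi(A^x_a\otimes B^y_b)$.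

\emph{Reduction to pure states.} The set $C_q(2,2)$ is convex: given two models with vectors $\xi\in H\otimes K$ and $\xi'\in H'\otimes K'$, the direct sums of the POVMs and the vector $\sqrt t\,\xi+\sqrt{1-t}\,\xi'\in(H\oplus H')\otimes(K\oplus K')$ give the convex combination. By the Krein--Milman theorem $\psi$ is a weak* limit of convex combinations of pure states, so it suffices to show that the correlation of a pure state lies in $C_q(2,2)$.

\emph{Pure states.} Let $\psi$ be pure. Its GNS representation, on $H_\psi$ with cyclic vector $\eta$, is irreducible and is given by commuting representations $L,R$ of $\mathfrak F_2$. Put $e=L(e^1)$ and $f=L(e^2)$. Expanding $(e-f)^2=e+f-ef-fe$ gives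
\[
e(e-f)^2=e-efe=(e-f)^2e,\qquad f(e-f)^2=f-fef=(e-f)^2f .
\]
So $(e-f)^2$ commutes with $L(\mathfrak F_2)$ and with $R(\mathfrak F_2)$, and it is a scalar $\mu$ by irreducibility. Then $efe=(1-\mu)e$ and $fef=(1-\mu)f$. Every word in $e,f$ equals an alternating word, and an alternating word of length at least three contains $efe$ or $fef$, so $L(\mathfrak F_2)$ is spanned by $1,e,f,ef,fe$. The same argument applies to $R(\mathfrak F_2)$. Since the vectors $L(v)R(w)\eta$ span a dense subspace, $H_\psi$ is finite-dimensional. The center of $L(\mathfrak F_2)$ commutes with both ranges, so it is scalar, and $L(\mathfrak F_2)\cong M_d$ for some $d$. Hence $H_\psi\cong\mathbb C^d\otimes K$ with $L(\mathfrak F_2)=M_d\otimes1$ and $R(\mathfrak F_2)\subseteq L(\mathfrak F_2)'=1\otimes B(K)$. The correlation $\langle L(e^x_a)R(e^y_b)\eta,\eta\rangle$ therefore lies in $C_q(2,2)$.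
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Bratteli and Robinson, volume I.

\bibitem{BO}
Brown and Ozawa, \emph{$\mathrm{C}^*$-Algebras and Finite-Dimensional Approximations}.

\bibitem{GH}
Isaac Goldbring and Bradd Hart, \emph{On Tsirelson pairs of $\mathrm{C}^*$-algebras}, arXiv:2210.15509 (2022).

\bibitem{HJX}
Haagerup, Junge and Xu, Trans. AMS \textbf{362} (2010).

\bibitem{Kir}
Kirchberg, Invent. Math. \textbf{112} (1993).

\bibitem{Oz}
Ozawa, \emph{About the QWEP conjecture}, Internat. J. Math. \textbf{15} (2004).

\bibitem{St}
St{\o}rmer, Trans. AMS \textbf{120} (1965).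

\end{thebibliography}
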